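\title{A noncommutatively integrable analytic Hamiltonian system without $n$ commuting analytic integrals}

\begin{abstract}
A Hamiltonian system on a symplectic manifold of dimension $2n$ is completely integrable in the noncommutative sense if it has a Poisson algebra of integrals whose differential dimension and differential index add up to $2n$. We consider the conjecture that a real-analytic system that is integrable in this sense, by means of an infinite-dimensional algebra of real-analytic integrals, also has $n$ commuting, generically independent real-analytic integrals. We show that the conjecture holds for $n\le 2$ and fails for every $n\ge 3$. The counterexamples live on the torus $\mathbb T^{2n}$ with a constant symplectic form, and they do have $n$ commuting $C^\infty$ integrals. The proof reduces to a statement about the $3$-torus: if $\kappa_1,\kappa_2,\kappa_3$ are linearly independent over $\mathbb Q$, then two real-analytic functions on $\mathbb T^3$ with $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$ have everywhere linearly dependent gradients.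
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Complete algebras of integrals}

Let $(M,\omega)$ be a connected real-analytic symplectic manifold of dimension $2n$; ``analytic'' always means real-analytic. The Hamiltonian vector field $X_h$ of a function $h$ and the Poisson bracket are defined by
\[
dh(\xi)=\omega(\xi,X_h),\qquad \{f_1,f_2\}=\omega(X_{f_2},X_{f_1})=df_1(X_{f_2}).
\]
The value $\{f_1,f_2\}(p)$ depends only on $df_1(p)$ and $df_2(p)$, so that $\{f_1,f_2\}(p)=\Lambda_p(df_1(p),df_2(p))$ for a nondegenerate skew form $\Lambda_p$ on $T_p^*M$, the Poisson bivector. A function $f$ is an \emph{integral} of the system $\dot p=X_h(p)$, that is, constant along its solutions, if and only if $\{h,f\}=0$. Functions \emph{commute} if their pairwise brackets vanish. They are \emph{independent} at $p$ if their differentials at $p$ are linearly independent, and \emph{generically independent} if this holds on an open dense set. Complete integrability in the commutative sense asks for $n$ commuting, generically independent integrals.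

Let $\mathcal F$ be a real vector space of functions on $M$ that is closed under the Poisson bracket. For $p\in M$ put
\[
F_p=\operatorname{span}\{df(p): f\in\mathcal F\}\subset T_p^*M,\qquad K_p=\{\alpha\in F_p:\Lambda_p(\alpha,F_p)=0\}.
\]
On an open dense set $\operatorname{reg}\mathcal F$ of generic points the numbers $l=\dim F_p$ and $r=\dim K_p$ are constant. They are the \emph{differential dimension} $\operatorname{ddim}\mathcal F$ and the \emph{differential index} $\operatorname{dind}\mathcal F$. The algebra $\mathcal F$ is \emph{complete} if
\[
\operatorname{ddim}\mathcal F+\operatorname{dind}\mathcal F=\dim M,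
\]
and the system $\dot p=X_h(p)$ is \emph{completely integrable in the noncommutative sense} if it has a complete algebra of integrals.

Two cases show what the numbers measure. If $\mathcal F$ is commutative, then $K_p=F_p$, and completeness means $l=n$, which is the commutative notion. If $\mathcal F=\mathfrak g$ is spanned by independent functions $f_1,\dots,f_l$ with $\{f_i,f_j\}=\sum_k c_{ij}^kf_k$ and constant $c_{ij}^k$, then $\operatorname{ddim}\mathcal F$ is the dimension of the Lie algebra $\mathfrak g$, and $\operatorname{dind}\mathcal F$ is its index, the corank of the matrix $\big(\sum_kc_{ij}^k\mu_k\big)$ for generic $\mu\in\mathbb R^l$.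

\subsection{What completeness means at one point}\label{sec:point}

Fix $p\in\operatorname{reg}\mathcal F$ and let $F_p^\Lambda=\{\alpha\in T_p^*M:\Lambda_p(\alpha,F_p)=0\}$, a space of dimension $2n-l$. Since $K_p=F_p\cap F_p^\Lambda$, we always have $l+r\le 2n$, with equality exactly when $F_p^\Lambda\subset F_p$. So completeness is the extreme case.

If $\mathcal F$ consists of integrals, then $X_h(p)$ lies in the common kernel of the covectors in $F_p$, which has dimension $2n-l$. For a complete algebra this dimension is $r$, and $r\le n\le l$ because $K_p\subset F_p$. A noncommutative complete algebra therefore has more than $n$ independent integrals and confines the motion more than $n$ commuting integrals do.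

The differentials of commuting functions from $\mathcal F$ span an isotropic subspace of $F_p$, that is, one on which $\Lambda_p$ vanishes. The form $\Lambda_p$ induces a nondegenerate form on $F_p/K_p$, so the largest isotropic subspaces of $F_p$ are the preimages of the Lagrangian subspaces of $F_p/K_p$, and they have dimension $r+\frac{l-r}2=\frac{l+r}2$. For a complete algebra this number is $n$. At every generic point there is exactly enough room in $F_p$ for the differentials of $n$ commuting integrals, and one guesses that such integrals exist.

\subsection{The conjecture}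

In one case the guess is a theorem, due to Mishchenko and Fomenko for semisimple Lie algebras and to Sadetov for arbitrary ones: if the complete algebra of integrals is a finite-dimensional Lie algebra of analytic functions, then the system has $n$ commuting, generically independent analytic integrals. The infinite-dimensional case is the subject of the following conjecture, which we take from Jovanovic \cite{Jov}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $h$ be a nonconstant analytic function on $M$, and suppose that $\dot p=X_h(p)$ is completely integrable by means of an algebra $\mathcal F$ of analytic integrals that is infinite-dimensional as a vector space. Then the system has $n$ commuting, generically independent analytic integrals.}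
\end{quote}

\subsection{Results}

Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, and let $\epsilon_{ijk}$ be the Levi-Civita symbol. Fix $n\ge3$ and $\kappa=(\kappa_1,\kappa_2,\kappa_3)\in\mathbb R^3$ with $\kappa_1\neq0$. On $M=\mathbb T^{2n}$ take coordinates
\[
x=(x_1,\dots,x_{n-1})\in\mathbb T^{n-1},\qquad \theta=(\theta_1,\theta_2,\theta_3)\in\mathbb T^3,\qquad \rho=(\rho_1,\dots,\rho_{n-2})\in\mathbb T^{n-2}.
\]
Let $\Lambda$ be the constant bivector given by
\begin{equation}\label{eq:brackets}
\begin{gathered}
\{x_1,\rho_1\}=1,\qquad \{x_2,\rho_1\}=\sqrt2,\qquad \{x_{j+1},\rho_j\}=1\quad(2\le j\le n-2),\\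
\{x_2,\theta_1\}=1,\qquad \{\theta_i,\theta_j\}=\sum_k\epsilon_{ijk}\kappa_k,
\end{gathered}
\end{equation}
with all other brackets of coordinates equal to zero. Here $\{x_1,\rho_1\}=1$ stands for $\Lambda(dx_1,d\rho_1)=1$, and so on; the differentials of the coordinates are well defined on the torus. Put
\[
h=\sum_{j=1}^{n-2}\sin2\pi\rho_j,
\]
and let $\mathcal F$ be the space of analytic functions of $(\theta,\rho)\in\mathbb T^3\times\mathbb T^{n-2}$, pulled back to $M$.

\begin{theorem}\label{thm:A}
The bivector $\Lambda$ comes from a constant symplectic form on $\mathbb T^{2n}$. The space $\mathcal F$ is the set of all analytic integrals of $\dot p=X_h(p)$. It is an infinite-dimensional Poisson algebra and it is complete, with $\operatorname{ddim}\mathcal F=n+1$ and $\operatorname{dind}\mathcal F=n-1$. Moreover: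
\begin{enumerate}
\item[(1)] If $\kappa_1,\kappa_2,\kappa_3$ are linearly independent over $\mathbb Q$, for example $\kappa=(1,\sqrt2,\sqrt3)$, then the system does not have $n$ commuting analytic integrals that are independent at some point. The maximal number of independent commuting analytic integrals is exactly $n-1$. Hence the conjecture is false for every $n\ge3$.
\item[(2)] If $\kappa_1,\kappa_2,\kappa_3$ are linearly dependent over $\mathbb Q$, then $n$ commuting, generically independent analytic integrals exist.
\item[(3)] For every $\kappa$ the system has $n$ commuting $C^\infty$ integrals that are independent on an open dense set.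
\end{enumerate}
\end{theorem}

Part (1) rests on a statement about analytic functions on the $3$-torus.

\begin{theorem}\label{thm:B}
Let $\kappa_1,\kappa_2,\kappa_3$ be linearly independent over $\mathbb Q$, and let $\varphi,\psi$ be analytic functions on $\mathbb T^3$ with $\kappa\cdot(\nabla\varphi\times\nabla\psi)\equiv0$. Then $\nabla\varphi\times\nabla\psi\equiv0$.
\end{theorem}

The bound $n\ge3$ cannot be lowered.

\begin{proposition}\label{prop:C}
For $n\le2$ the assertion of the conjecture is true.
\end{proposition}

Each bracket in \eqref{eq:brackets} has a purpose. The brackets $\{x_a,\rho_j\}$ make the flow of $h$ a linear flow on the torus $\mathbb T^{n-1}_x$, and the factor $\sqrt2$ lets $n-2$ variables $\rho_j$ produce dense orbits in a torus of dimension $n-1$; this forces every integral to be a function of $(\theta,\rho)$. The brackets $\{\theta_i,\theta_j\}$ make $\mathcal F$ noncommutative. They have rank $2$ on a space of dimension $3$, with kernel the $1$-form $\kappa\cdot d\theta=\sum_i\kappa_i\,d\theta_i$, and the bracket $\{x_2,\theta_1\}=1$ pairs this form with $dx_2$ so that $\Lambda$ is nondegenerate. Locally nothing goes wrong: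 on a small open set, $\rho_1,\dots,\rho_{n-2}$, $\kappa\cdot\theta$ and $\theta_2$ are $n$ commuting independent analytic integrals. But $\kappa\cdot\theta$ is not a function on the torus, and for rationally independent $\kappa_i$ the planes $\kappa\cdot\theta=\mathrm{const}$ wind densely through $\mathbb T^3$. Theorem~\ref{thm:B} says that no analytic construction repairs this.

Section~\ref{sec:low} proves Proposition~\ref{prop:C}. Section~\ref{sec:system} proves the first part of Theorem~\ref{thm:A} and reduces (1)--(3) to pairs of functions on $\mathbb T^3$. Section~\ref{sec:T3} works out a model case of Theorem~\ref{thm:B} and proves (2) and (3), which show what fails without its hypotheses. Sections~\ref{sec:top} and~\ref{sec:proofB} prove Theorem~\ref{thm:B}.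

\subsection{Two standard facts}

\begin{enumerate}
\item[(I)] \emph{Identity theorem.} An analytic function on a connected analytic manifold that vanishes on a nonempty open set vanishes identically. An analytic function on an open interval whose zeros accumulate at a point of the interval vanishes identically. The first statement passes to analytic differential forms; applied to $df_1\wedge\dots\wedge df_k$, it shows that analytic functions that are independent at one point are generically independent.
\item[(K)] \emph{Kronecker's theorem.} If $v\in\mathbb R^d$ satisfies $m\cdot v\ne0$ for all $m\in\mathbb Z^d\setminus\{0\}$, then every line $\{y+tv:t\in\mathbb R\}$ is dense in $\mathbb T^d$.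
\end{enumerate}

\section{One and two degrees of freedom}\label{sec:low}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Since $h$ is analytic and nonconstant and $M$ is connected, $dh\neq0$ on an open dense set by (I). For $n=1$ the function $h$ is the required integral.

Let $n=2$, and let $\mathcal F$ be a complete algebra of analytic integrals. By Section~\ref{sec:point}, $l\ge n=2$. Choose $p\in\operatorname{reg}\mathcal F$ with $dh(p)\neq0$. Since $\dim F_p\ge2$, some $f\in\mathcal F$ has $df(p)\notin\mathbb R\,dh(p)$. Then $\{h,f\}=0$ because $f$ is an integral, and $h,f$ are independent at $p$, hence generically independent by (I).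
\end{proof}

The argument produces two commuting integrals for every $n\ge2$, and it does so for free: $h$ commutes with all integrals. For $n=3$ one needs, for the first time, a third integral that commutes with a function $f$ other than $h$. Theorem~\ref{thm:A}(1) with $n=3$ shows that two can be the maximum.

\section{The system on $\mathbb T^{2n}$ and reduction to $\mathbb T^3$}\label{sec:system}

\subsection{The symplectic form}

Consider on $\mathbb R^{2n}$ the following $n$ pairs $(Q,P)$ of linear functions:
\[
(x_1,\ \rho_1),\qquad (x_{j+1},\ \rho_j)\ \ (2\le j\le n-2),\qquad (x_2-\sqrt2\,x_1,\ \kappa_1^{-1}\kappa\cdot\theta),\qquad (\theta_2,\ \kappa_1^{-1}\theta_3).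
\]
They form a linear coordinate system: since $\kappa_1\ne0$, one recovers $\theta_1$ from $\kappa\cdot\theta,\theta_2,\theta_3$, and $x_2$ from $x_2-\sqrt2\,x_1$ and $x_1$. Each pair has $\{Q,P\}=1$; for the last two pairs this follows from $\{x_2-\sqrt2\,x_1,\kappa\cdot\theta\}=\kappa_1\{x_2,\theta_1\}=\kappa_1$ and $\{\theta_2,\theta_3\}=\kappa_1$. Functions from different pairs have bracket zero. Indeed,
\[
\{x_2-\sqrt2\,x_1,\rho_1\}=\sqrt2-\sqrt2=0,\qquad \{\theta_i,\kappa\cdot\theta\}=\sum_{j,k}\epsilon_{ijk}\kappa_j\kappa_k=0,
\]
and every other such bracket is a combination of brackets of coordinates that do not appear in \eqref{eq:brackets}. So the pairs are Darboux coordinates for $\Lambda$. The form $\omega=\sum dP\wedge dQ$, that is,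
\[
\omega=d\rho_1\wedge dx_1+\sum_{j=2}^{n-2}d\rho_j\wedge dx_{j+1}+\kappa_1^{-1}(\kappa\cdot d\theta)\wedge(dx_2-\sqrt2\,dx_1)+\kappa_1^{-1}d\theta_3\wedge d\theta_2,
\]
is constant and nondegenerate, hence a symplectic form on $\mathbb T^{2n}$. From $\omega(\xi,\partial_Q)=dP(\xi)$ and $\omega(\xi,-\partial_P)=dQ(\xi)$ we get $X_P=\partial_Q$, $X_Q=-\partial_P$ and $\{Q,P\}=dQ(X_P)=1$, so the Poisson bivector of $\omega$ is $\Lambda$.

\subsection{The integrals}

The component of $X_h$ along a coordinate $u$ is $\{u,h\}=\sum_j2\pi\cos(2\pi\rho_j)\{u,\rho_j\}$. By \eqref{eq:brackets},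
\[
X_h=2\pi\cos(2\pi\rho_1)\,(\partial_{x_1}+\sqrt2\,\partial_{x_2})+\sum_{j=2}^{n-2}2\pi\cos(2\pi\rho_j)\,\partial_{x_{j+1}}.
\]
So $\theta$ and $\rho$ are constant along the flow, every function of $(\theta,\rho)$ is an integral, and $x$ moves on $\mathbb T^{n-1}$ with a constant velocity $v(\rho)$. For $m\in\mathbb Z^{n-1}\setminus\{0\}$,
\[
\frac{m\cdot v(\rho)}{2\pi}=(m_1+\sqrt2\,m_2)\cos2\pi\rho_1+\sum_{j=2}^{n-2}m_{j+1}\cos2\pi\rho_j .
\]
The functions $\cos2\pi\rho_j$ are linearly independent, and the coefficients do not all vanish because $\sqrt2$ is irrational. So $m\cdot v(\rho)$ is analytic and not identically zero, and by (I) its zero set is closed and nowhere dense. By the Baire category theorem the set $D$ of $\rho$ outside these countably many zero sets is dense, and for $\rho\in D$ every orbit is dense in its torus $\mathbb T^{n-1}\times\{(\theta,\rho)\}$ by (K). A continuous integral $f$ therefore satisfies $f(x,\theta,\rho)=f(0,\theta,\rho)$ for $\rho\in D$, and then for all $\rho$. Hence the analytic integrals are exactly the elements of $\mathcal F$.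

\subsection{Completeness}

For $C^1$ functions $\varphi,\psi$ on $\mathbb T^3$ write
\[
\{\varphi,\psi\}_\kappa=\kappa\cdot(\nabla\varphi\times\nabla\psi)=\sum_{i,j,k}\epsilon_{ijk}\,\partial_i\varphi\,\partial_j\psi\,\kappa_k .
\]
Since the $\rho_j$ have zero bracket with all $\theta_i$ and $\rho_{j'}$, functions $f_1,f_2$ of $(\theta,\rho)$ satisfy
\begin{equation}\label{eq:slice}
\{f_1,f_2\}(\cdot,\rho)=\{f_1(\cdot,\rho),f_2(\cdot,\rho)\}_\kappa\qquad\text{for each }\rho .
\end{equation}
Thus $\mathcal F$ is closed under the bracket. It contains the linearly independent functions $\cos 2\pi j\theta_1$, $j\ge0$, so it is infinite-dimensional. At every point $p$ one of $\sin2\pi\theta_i$, $\cos2\pi\theta_i$ has differential a nonzero multiple of $d\theta_i$, and the same holds for $\rho_j$; so $F_p=\operatorname{span}\{d\theta_i,d\rho_j\}$ has dimension $n+1$. By \eqref{eq:slice}, a covector $q\cdot d\theta+q'\cdot d\rho$ lies in $K_p$ if and only if $\kappa\cdot(q\times\tilde q)=(\kappa\times q)\cdot\tilde q$ vanishes for all $\tilde q\in\mathbb R^3$, that is, if and only if $q\in\mathbb R\kappa$. So $K_p=\operatorname{span}\{\kappa\cdot d\theta,d\rho_1,\dots,d\rho_{n-2}\}$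 has dimension $n-1$, and $(n+1)+(n-1)=2n$. This proves the first part of Theorem~\ref{thm:A}.

\subsection{Reduction}

The variables $\rho_j$ account for $n-2$ commuting integrals. The question is whether $\mathbb T^3$ supplies two more.

\begin{lemma}\label{lem:red}
\begin{enumerate}
\item[(a)] If the system has $n$ commuting analytic integrals that are independent at some point, then there are analytic $\varphi,\psi$ on $\mathbb T^3$ with $\{\varphi,\psi\}_\kappa\equiv0$ and $\nabla\varphi\times\nabla\psi\not\equiv0$.
\item[(b)] If $\varphi,\psi$ are analytic (or $C^\infty$) on $\mathbb T^3$ with $\{\varphi,\psi\}_\kappa\equiv0$ and $\nabla\varphi\times\nabla\psi\neq0$ on an open dense set, then $\varphi,\psi,\sin2\pi\rho_1,\dots,\sin2\pi\rho_{n-2}$ are $n$ commuting analytic (or $C^\infty$) integrals that are independent on an open dense set.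
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The integrals $f_1,\dots,f_n$ are functions of $(\theta,\rho)$, independent at some $(\theta^0,\rho^0)$. Let $W$ be the $n$-dimensional span of their differentials at this point. The linear map $q\cdot d\theta+q'\cdot d\rho\mapsto q$ has kernel of dimension $n-2$, so the image of $W$ has dimension at least $2$. The image is spanned by the vectors $\nabla_\theta f_i(\theta^0,\rho^0)$, so two of them, with indices $i$ and $j$, are linearly independent. Take $\varphi=f_i(\cdot,\rho^0)$ and $\psi=f_j(\cdot,\rho^0)$ and use \eqref{eq:slice}.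

(b) The functions commute by \eqref{eq:slice}. They are independent where $\nabla\varphi\times\nabla\psi\neq0$ and all $\cos2\pi\rho_j\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1), assuming Theorem~\ref{thm:B}]
By Theorem~\ref{thm:B} the pair in Lemma~\ref{lem:red}(a) does not exist, so there are no $n$, and a fortiori no more than $n$, commuting analytic integrals independent at a point. The $n-1$ integrals $\sin2\pi\theta_1,\sin2\pi\rho_1,\dots,\sin2\pi\rho_{n-2}$ commute by \eqref{eq:slice} and are independent where $\cos2\pi\theta_1\prod_j\cos2\pi\rho_j\ne0$. Finally, $\kappa=(1,\sqrt2,\sqrt3)$ qualifies: if $m_1+m_2\sqrt2+m_3\sqrt3=0$ with integers $m_i$, then $m_1^2=2m_2^2+3m_3^2+2m_2m_3\sqrt6$ gives $m_2m_3=0$, and then all $m_i$ vanish.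
\end{proof}

\begin{remark}[A Hamiltonian without critical points]
The critical points of $h$ play no role. For $n=3$ take $M=\mathbb T^5\times\mathbb R$ with $\rho=\rho_1\in\mathbb R$, the same constant bivector, and $h=\rho$. Then $dh\ne0$ everywhere and $X_h=\partial_{x_1}+\sqrt2\,\partial_{x_2}$, so every orbit is dense in its torus $\mathbb T^2_x$ by (K). The analytic integrals are exactly the analytic functions of $(\theta,\rho)\in\mathbb T^3\times\mathbb R$, formula \eqref{eq:slice} holds, $\operatorname{ddim}=4$ and $\operatorname{dind}=2$. The proof of Lemma~\ref{lem:red}(a) uses only one slice $\rho=\rho^0$, so for rationally independent $\kappa_i$ Theorem~\ref{thm:B} again excludes three commuting independent analytic integrals.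
\end{remark}

\section{Commuting pairs on $\mathbb T^3$}\label{sec:T3}

\subsection{Leaves}

Let $\Pi=\{w\in\mathbb R^3:\kappa\cdot w=0\}$ and $\nu=\kappa/|\kappa|$. For $y\in\mathbb T^3$ we call $y+\Pi\subset\mathbb T^3$ the \emph{leaf} through $y$ and parametrize it by $w\mapsto y+w$. If $e,e'$ is an orthonormal basis of $\Pi$ with $e\times e'=\nu$, then
\[
(d\varphi\wedge d\psi)(e,e')=(\nabla\varphi\times\nabla\psi)\cdot(e\times e')=|\kappa|^{-1}\{\varphi,\psi\}_\kappa .
\]
Hence $\{\varphi,\psi\}_\kappa\equiv0$ if and only if, for every $y$,
\begin{equation}\label{eq:leaf}
df\wedge dg=0\ \text{ on }\Pi,\qquad\text{where } f(w)=\varphi(y+w),\ g(w)=\psi(y+w).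
\end{equation}
Theorem~\ref{thm:B} thus says that two analytic functions that are dependent along every leaf are dependent on $\mathbb T^3$.

\begin{lemma}\label{lem:irr}
Let $\kappa_1,\kappa_2,\kappa_3$ be linearly independent over $\mathbb Q$. Then \emph{(i)} $\Pi\cap\mathbb Z^3=\{0\}$, and \emph{(ii)} every leaf is dense in $\mathbb T^3$.
\end{lemma}

\begin{proof}
Statement (i) restates the hypothesis. For (ii), let $m\in\mathbb Z^3\setminus\{0\}$. Some nonzero integer vector $m'$ is orthogonal to $m$, and $\kappa\cdot m'\neq0$ by (i), so $m$ is not a multiple of $\kappa$ and $\{w\in\Pi:m\cdot w=0\}$ is a line. Countably many lines meet the unit circle of $\Pi$ in countably many points, so some $v\in\Pi$ has $m\cdot v\ne0$ for all $m\in\mathbb Z^3\setminus\{0\}$. By (K) the line $y+\mathbb Rv\subset y+\Pi$ is dense.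
\end{proof}

\subsection{A model case}

\begin{example}\label{ex:model}
Let the $\kappa_i$ be rationally independent, let $\varphi=\sin2\pi\theta_1$, and let $\psi$ be any $C^1$ function with $\{\varphi,\psi\}_\kappa\equiv0$. With $e_1=(1,0,0)$ and $v=\kappa\times e_1=(0,\kappa_3,-\kappa_2)$ we have
\[
\{\varphi,\psi\}_\kappa=2\pi\cos(2\pi\theta_1)\;\kappa\cdot(e_1\times\nabla\psi)=2\pi\cos(2\pi\theta_1)\;v\cdot\nabla\psi .
\]
So $v\cdot\nabla\psi=0$ on a dense set, hence everywhere, and $\psi$ is constant on each line $y+\mathbb Rv$. Since $\kappa_2,\kappa_3$ are rationally independent, this line is dense in the $2$-torus $\theta_1=y_1$ by (K). Therefore $\psi$ depends on $\theta_1$ only, and $\nabla\varphi\times\nabla\psi\equiv0$.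
\end{example}

The lines $y+\mathbb Rv$ are the connected components of the level sets of $\varphi$ on the leaves. The example works because such a component is unbounded in its leaf: it returns again and again to the same small region of the compact torus, each time at a different height transverse to the leaves, and it carries along the link between $\psi$ and $\varphi$ that \eqref{eq:leaf} imposes inside one leaf. For a general analytic $\varphi$ three things have to be supplied.
\begin{enumerate}
\item[(a)] An unbounded component of a level set on some leaf. Lemma~\ref{lem:top} provides one, by a topological argument, but possibly on a single level $c$ only.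
\item[(b)] A relation between $\varphi$ and $\psi$ on a neighborhood, in the leaf, of that one component. The component may consist of critical points of $\varphi$, and then $\psi$ need not be a function of $\varphi$. In the example take $c=1$ and $\psi=\cos2\pi\theta_1$: near $\theta_1=\frac14$ the function $\psi$ takes two values for each value $\varphi<1$. What survives is a relation $P(\varphi-c,\psi)=0$ that is a monic polynomial in $\psi$, here $\psi^2+2(\varphi-1)+(\varphi-1)^2=0$. Lemma~\ref{lem:monic} produces such a relation.
\item[(c)] A way to pass from the leaf to an open set. The component need not be dense in any surface; it only accumulates somewhere. The identity theorem in the direction $\nu$ takes the place of density.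
\end{enumerate}
Before carrying this out we construct commuting independent pairs when a hypothesis of Theorem~\ref{thm:B} is dropped.

\subsection{Rationally dependent $\kappa_i$}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $\kappa\cdot m=0$ with $m\in\mathbb Z^3\setminus\{0\}$. The plane orthogonal to $m$ contains $\kappa$ and is spanned by two integer vectors $m',m''$. Put $\varphi=\sin2\pi(m'\cdot\theta)$ and $\psi=\sin2\pi(m''\cdot\theta)$. Then
\[
\nabla\varphi\times\nabla\psi=4\pi^2\cos2\pi(m'\cdot\theta)\,\cos2\pi(m''\cdot\theta)\;m'\times m''
\]
is nonzero on an open dense set and is orthogonal to $\kappa\in\operatorname{span}(m',m'')$. Apply Lemma~\ref{lem:red}(b).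
\end{proof}

For $\kappa=(1,0,0)$ the leaves are closed $2$-tori, and $\sin2\pi\theta_1$ is constant on each of them. The case $\kappa=(1,\sqrt2,0)$, with $\varphi=\sin2\pi\theta_1$ and $\psi=\sin2\pi\theta_2$, is more instructive. No nonzero integer vector is a multiple of $\kappa$, so the leaves are dense by the proof of Lemma~\ref{lem:irr}(ii). The level components of $\varphi$ are lines parallel to $(0,0,1)\in\Pi\cap\mathbb Z^3$. They are unbounded in $\Pi$, but they close up to circles in $\mathbb T^3$ and so always return at the same height. Density alone is not enough; property (i) of Lemma~\ref{lem:irr} is needed as well.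

\subsection{Smooth functions}

On a small ball $\kappa\cdot\theta$ is a function and commutes with everything. In the $C^\infty$ category one can cut it off and repeat the construction on a dense family of disjoint balls.

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
Let $(q_i)_{i\ge1}$ be a dense sequence in $\mathbb T^3$. Go through the sequence; whenever $q_i$ lies in none of the finitely many closed balls chosen so far, choose a closed ball $B_i$ with center $q_i$ and radius $r_i<\frac14$ that is disjoint from them. The chosen balls are disjoint and contain all $q_i$, and each is the closure of its interior, so the union of the interiors is dense. On $B_i$ write $\theta=q_i+u$ with $u\in\mathbb R^3$, $|u|\le r_i$. Let $\chi_i=\exp\big(-1/(r_i^2-|u|^2)\big)$ and $\ell_i=\kappa\cdot u$ in the interior of $B_i$, and extend $\chi_i$ and $\ell_i\chi_i$ by zero to $C^\infty$ functions on $\mathbb T^3$. Choose $\varepsilon_i>0$ so that $\varepsilon_i\chi_i$ and $\varepsilon_i\ell_i\chi_i$ have $C^i$ norm at most $2^{-i}$. Then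
\[
\varphi=\sum_i\varepsilon_i\chi_i,\qquad \psi=\sum_i\varepsilon_i\ell_i\chi_i
\]
converge in every $C^k$ and are $C^\infty$. In the interior of $B_i$ only the $i$th terms are nonzero, and
\[
\nabla\varphi\times\nabla\psi=\varepsilon_i^2\,\nabla\chi_i\times(\ell_i\nabla\chi_i+\chi_i\kappa)=\varepsilon_i^2\chi_i\,\nabla\chi_i\times\kappa .
\]
This vector is orthogonal to $\kappa$, so $\{\varphi,\psi\}_\kappa=0$ on a dense set and hence everywhere. Since $\nabla\chi_i$ is a negative multiple of $u$, the vector is nonzero in the interior of $B_i$ off the line $u\in\mathbb R\kappa$. Apply Lemma~\ref{lem:red}(b).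
\end{proof}

In this example a connected subset of a leaf on which $\varphi>0$ lies in one small disc. The unbounded level components therefore lie on the level $\varphi=0$, outside the open balls, where all derivatives of $\varphi$ and $\psi$ vanish. They carry no information about the nearby values of $\psi$: it is item (b) above that breaks down.

\section{An unbounded level component}\label{sec:top}

\begin{lemma}\label{lem:top}
Let $\Pi\subset\mathbb R^3$ be any plane through $0$ and let $\varphi:\mathbb T^3\to\mathbb R$ be continuous. For $y\in\mathbb T^3$ let $C_y$ be the connected component of $0$ in the closed set $E_y=\{w\in\Pi:\varphi(y+w)=\varphi(y)\}$. Then $C_y$ is unbounded for some $y$.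
\end{lemma}

Three examples indicate the scope. For $\Pi=\{w_3=0\}$ and
\[
\varphi=\cos2\pi\theta_1+\cos2\pi\theta_2=2\cos\pi(\theta_1+\theta_2)\cos\pi(\theta_1-\theta_2),
\]
the level $0$ is a grid of lines, and every other level component lies in one square of the grid; so only one level may have an unbounded component. The function $|w|^2$ on the plane has only bounded level sets; so the compactness of $\mathbb T^3$ matters. On the line $\mathbb Re_1$ the function $\sin2\pi\theta_1$ has discrete level sets; so the dimension of $\Pi$ matters. Dimension enters through the following theorem.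

\begin{quote}
\textbf{Lebesgue's covering theorem} \cite[Ch.~IV]{HW}. \emph{If a square is the union of finitely many closed sets, none of which meets two opposite sides, then some three of them have a common point.}
\end{quote}

A real function gives a cover of the plane in which no three sets meet: cover $\mathbb R$ by short intervals that overlap only in pairs, and take the components of their preimages. To contradict the theorem, these components must have uniformly bounded size. The assumption only bounds exact level components, one at a time. Steps (a) and (b) below turn this into a uniform bound for approximate level components. We use one more standard fact: in a compact Hausdorff space, the component of a point is the intersection of all closed and open subsets containing the point.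

\begin{proof}[Proof of Lemma~\ref{lem:top}]
Suppose that every $C_y$ is bounded.

\emph{(a) A fence around $C_y$.} We claim that for each $y$ there is a bounded open set $O_y\subset\Pi$ with $0\in O_y$ and $\partial O_y\cap E_y=\emptyset$. Take a closed disc $B\subset\Pi$ with $C_y\subset\operatorname{int}B$. Then $C_y$ is also the component of $0$ in the compact set $E_y\cap B$. Each point of the compact set $E_y\cap\partial B$ lies outside some closed and open subset of $E_y\cap B$ that contains $0$. Finitely many of the complements cover $E_y\cap\partial B$, so a finite intersection $E'$ of such subsets is closed and open in $E_y\cap B$, contains $0$ and misses $\partial B$. Let $E''=(E_y\cap B)\setminus E'$. The compact sets $E'$ and $E''\cup\partial B$ are disjoint; let $d>0$ be their distance, and let $O_y=\{w:\operatorname{dist}(w,E')<d/3\}$. A point of $\partial O_y$ has distance exactly $d/3$ from $E'$. So it lies neither in $E'$ nor in $E''$, and it lies in $B$, because the segment joining it to a nearest point of $E'\subset \operatorname{int}B$ is too short to reach $\partial B$. Hence it is not in $E_y$.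

\emph{(b) Uniformity.} Since $\partial O_y$ is compact, there is $\varepsilon_y>0$ with $|\varphi(y+w)-\varphi(y)|\ge3\varepsilon_y$ for $w\in\partial O_y$. By uniform continuity there is an open neighborhood $U_y$ of $y$ such that $|\varphi(y'+w)-\varphi(y+w)|<\varepsilon_y$ for all $y'\in U_y$ and $w\in\Pi$. Using this for $w$ and for $0$, we get
\[
|\varphi(y'+w)-\varphi(y')|>\varepsilon_y\qquad(y'\in U_y,\ w\in\partial O_y).
\]
So the same fence serves all nearby points. Cover $\mathbb T^3$ by $U_{y_1},\dots,U_{y_N}$, put $\varepsilon=\min_i\varepsilon_{y_i}$, and choose $R$ with $O_{y_i}\subset\{|w|<R\}$ for all $i$. Then: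
\begin{enumerate}
\item[($*$)] If $y'\in\mathbb T^3$ and $E\subset\Pi$ is connected, contains $0$, and $|\varphi(y'+w)-\varphi(y')|<\varepsilon$ on $E$, then $E\subset\{|w|<R\}$.
\end{enumerate}
Indeed, $y'\in U_{y_i}$ for some $i$, and the connected set $E$ meets $O_{y_i}$ but not $\partial O_{y_i}$, so $E\subset O_{y_i}$.

\emph{(c) The cover.} Fix $y$ and put $f(w)=\varphi(y+w)$. Let $I_j=\big((j-1)\varepsilon/3,(j+1)\varepsilon/3\big)$ for $j\in\mathbb Z$. A real number $t$ lies in $I_j$ exactly when $|3t/\varepsilon-j|<1$, which holds for one or two values of $j$. The components of the open sets $f^{-1}(I_j)$ are open and cover $\Pi$; those with the same $j$ are disjoint, so no point lies in three of them. Let $V$ be such a component and $w_0\in V$. On $V$ the values of $f$ differ by less than $2\varepsilon/3$, so ($*$), applied to $y'=y+w_0$ and $E=V-w_0$, shows that $V$ has diameter at most $2R$.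

Let $S\subset\Pi$ be a closed square of side greater than $2R$, covered by components $V_1,\dots,V_s$. The continuous function $w\mapsto\max_i\operatorname{dist}(w,\Pi\setminus V_i)$ has a positive minimum $\lambda$ on $S$. The closed sets $S_i=\{w\in S:\operatorname{dist}(w,\Pi\setminus V_i)\ge\lambda\}\subset V_i$ cover $S$, none of them meets two opposite sides, and no three have a common point. This contradicts Lebesgue's covering theorem.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

\subsection{A monic relation between two functions of one variable}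

If $a'(0)\neq0$, any analytic $b(t)$ is an analytic function of $a(t)$ near $t=0$. If $a$ vanishes to order $k$, then $b$ is a $k$-valued function of $a$, and the symmetric functions of the $k$ values are analytic in $a$.

\begin{lemma}\label{lem:monic}
Let $a,b$ be analytic near $0\in\mathbb R$, with $a(0)=0$ and $a\not\equiv0$. Then there are $k\ge1$, $\eta>0$, $t_0>0$ and a function
\[
P(A,B)=B^k+p_1(A)B^{k-1}+\dots+p_k(A),
\]
with $p_1,\dots,p_k$ real-valued and analytic for $|A|<\eta$, such that $|a(t)|<\eta$ and $P(a(t),b(t))=0$ for $|t|<t_0$.
\end{lemma}

\begin{proof}
Write $a(t)=t^ku(t)$ with $k\ge1$ and $u(0)\ne0$, and let $\sigma=\operatorname{sign}u(0)$. The function $s(t)=t|u(t)|^{1/k}$ is analytic near $0$ with $s'(0)>0$, so it has an analytic inverse, and $a(t)=\sigma s(t)^k$. Write $b(t)=\beta(s(t))$, where $\beta$ is a power series with real coefficients that converges for complex $|s|<r$. Expand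
\[
\prod_{\zeta^k=1}\big(B-\beta(\zeta s)\big)=B^k+e_1(s)B^{k-1}+\dots+e_k(s),
\]
with $e_j$ holomorphic for $|s|<r$. Replacing $s$ by $\zeta_0s$ with $\zeta_0^k=1$ permutes the factors, so $e_j(\zeta_0s)=e_j(s)$, and the Taylor series of $e_j$ contains only powers of $s^k$: $e_j(s)=E_j(s^k)$, where $E_j(z)$ converges for $|z|<\eta:=r^k$. For real $s$ we have $\overline{\beta(\zeta s)}=\beta(\bar\zeta s)$, so conjugation permutes the numbers $\beta(\zeta s)$ and $e_j(s)$ is real; hence $E_j$ has real coefficients. Put $p_j(A)=E_j(\sigma A)$. For small $|t|$ and $s=s(t)$ we have $|s|<r$, $\sigma a(t)=s^k$, and $P(a(t),b(t))=\prod_\zeta(\beta(s)-\beta(\zeta s))=0$ because of the factor $\zeta=1$.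
\end{proof}

For the pair in item (b) of Section~\ref{sec:T3}, with $\theta_1=\frac14+t$, we have $a=\cos2\pi t-1=-s^2$ for $s=\sqrt2\sin\pi t$, and $b=-\sin2\pi t=-s\sqrt{2-s^2}$. Since $\beta$ is odd, the product is $B^2-\beta(s)^2=B^2-2s^2+s^4$, so $P(A,B)=B^2+2A+A^2$, the relation found there.

\subsection{The proof}

Suppose that $\nabla\varphi\times\nabla\psi\not\equiv0$. By (I) the set $U=\{\nabla\varphi\times\nabla\psi\neq0\}$ is open and dense in $\mathbb T^3$, and $\varphi$ is not constant. We construct an analytic function $G=P(\varphi-c,\psi)$ that cannot vanish on an open set, and then show that it does.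

\medskip
\emph{Step 1: the unbounded component.} By Lemma~\ref{lem:top} there is $y_0\in\mathbb T^3$ such that $C=C_{y_0}\subset\Pi$ is unbounded. Put $c=\varphi(y_0)$ and
\[
f(w)=\varphi(y_0+w)-c,\qquad g(w)=\psi(y_0+w)\qquad(w\in\Pi).
\]
Then $0\in C$, $f=0$ on $C$, and $df\wedge dg=0$ by \eqref{eq:leaf}. The function $f$ is not identically zero, since otherwise $\varphi$ would be constant on a leaf, which is dense by Lemma~\ref{lem:irr}(ii).

\medskip
\emph{Step 2: a relation near $C$ in the leaf.} We find the relation on a line through $0$, extend it to an open piece of the leaf by $df\wedge dg=0$, and continue it along $C$ by analyticity. Choose $e\in\Pi$ with $f(e)\ne0$ and apply Lemma~\ref{lem:monic} to $a(t)=f(te)$ and $b(t)=g(te)$. This gives $k,\eta,t_0$ and $P$. Let $O$ be the connected component of the open set $\{w\in\Pi:|f(w)|<\eta\}$ that contains the connected set $C$. We claim that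
\begin{equation}\label{eq:rel}
P(f(w),g(w))=0\qquad\text{for all }w\in O .
\end{equation}
Since $a$ is not constant, there is $t_1\in(0,t_0)$ with $a'(t_1)\ne0$. The segment from $0$ to $w_1=t_1e$ lies in $\{|f|<\eta\}$, so $w_1\in O$. Complete $e$ to a basis $e,e'$ of $\Pi$ and write $w=te+t'e'$. As $\partial f/\partial t=a'(t_1)\ne0$ at $w_1$, the pair $(f,t')$ is a coordinate system that maps a neighborhood $V\subset O$ of $w_1$ onto an open rectangle; we take $V$ so small that $|t|<t_0$ on $V$. In these coordinates $df\wedge dg=0$ says that $g$ does not depend on $t'$. So for $w\in V$ the point of $V$ with coordinates $(f(w),0)$, which has the form $te$ with $|t|<t_0$, has the same values of $f$ and $g$ as $w$. Therefore $P(f(w),g(w))=P(a(t),b(t))=0$ on $V$. The function $P(f,g)$ is analytic on the connected open set $O$, and \eqref{eq:rel} follows from (I).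

The point of working with $P$ rather than with a local formula $g=\gamma(f)$ near $w_1$ is that $P$ is defined for all values of $f$ near $0$, the value of $f$ on $C$. This is why the domain $O$ of the relation contains all of $C$.

\medskip
\emph{Step 3: $G$ vanishes on no open set.} Let $N=\{y\in\mathbb T^3:|\varphi(y)-c|<\eta\}$ and $G(y)=P(\varphi(y)-c,\psi(y))$, an analytic function on the open set $N$. Suppose that $G=0$ on a nonempty open set $V'\subset N$. At a point of $V'\cap U$ the map $(\varphi-c,\psi)$ is a submersion to $\mathbb R^2$, so its image on $V'$ contains an open rectangle, on which $P=0$. For a fixed $A$ the polynomial $P(A,\cdot)$ then has infinitely many roots. This is impossible because it is monic.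

\medskip
\emph{Step 4: $G$ vanishes on an open set.} By uniform continuity there is $\delta>0$ such that $|\varphi(y+u)-\varphi(y)|<\eta$ for all $y\in\mathbb T^3$ and $u\in\mathbb R^3$ with $|u|<\delta$. For $w'\in C$ the disc of radius $\delta$ about $w'$ in $\Pi$ is connected, meets $C$ and lies in $\{|f|<\eta\}$, so it lies in $O$. By \eqref{eq:rel},
\begin{equation}\label{eq:discs}
G(y_0+w'+w)=0\qquad\text{for }w'\in C,\ w\in\Pi,\ |w|<\delta .
\end{equation}
So $G$ vanishes on discs of one fixed radius centered along $C$. Since $C$ is unbounded, there are $w_1',w_2',\dots\in C$ with $|w'_{j+1}|\ge|w'_j|+\delta$, hence $|w_i'-w_j'|\ge\delta$ for $i\ne j$. Put $y_j=y_0+w_j'\in\mathbb T^3$. By compactness we may pass to a subsequence with $y_j\to y_\infty$, and $\varphi(y_\infty)=c$. Write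
\[
y_j=y_\infty+u_j+\tau_j\nu,\qquad u_j\in\Pi,\quad\tau_j\in\mathbb R,\quad u_j\to0,\quad \tau_j\to0,
\]
and discard finitely many terms so that $|u_j|<\delta/2$ and $|\tau_j|<\delta/2$ for all $j$; see Figure~\ref{fig:discs}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=2]
\draw[dashed] (-3.2,0)--(3.2,0) node[right]{$\Pi$};
\draw[thick] (-1.1,0.85)--(2.9,0.85);
\draw[thick] (-2.7,-0.6)--(1.3,-0.6);
\draw[thick] (-2.45,0.42)--(1.55,0.42);
\draw[thick] (-1.75,0.22)--(2.25,0.22);
\draw[thick] (-2.1,0.1)--(1.9,0.1);
\node at (0.9,0.85) {$\bullet$}; \node[above] at (0.9,0.85) {$y_1$};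
\node at (-0.7,-0.6) {$\bullet$}; \node[below] at (-0.7,-0.6) {$y_2$};
\node at (-0.45,0.42) {$\bullet$}; \node[above] at (-0.45,0.42) {$y_3$};
\node at (0,0) {$\circ$}; \node[below] at (0,0) {$y_\infty$};
\draw[->] (0.55,-1)--(0.55,1.1) node[above]{$\nu$};
\node[below right] at (0.55,0) {$y_\infty+w$};
\end{tikzpicture}
\caption{A neighborhood of the limit point $y_\infty$, seen edge-on to the leaves. The function $G$ vanishes on discs of radius $\delta$ parallel to $\Pi$ (thick segments) centered at points $y_j\to y_\infty$. The discs lie at distinct heights tending to $0$, so a segment in the normal direction $\nu$ through $y_\infty+w$, $|w|<\delta/2$, contains zeros of $G$ that accumulate at $y_\infty+w$.}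
\label{fig:discs}
\end{figure}

The heights $\tau_j$ are distinct. Indeed, if $\tau_i=\tau_j$, then computing $y_i-y_j$ in two ways gives $(w_i'-w_j')-(u_i-u_j)\in\mathbb Z^3$. This vector lies in $\Pi$, so it is zero by Lemma~\ref{lem:irr}(i). Then $|w_i'-w_j'|=|u_i-u_j|<\delta$, which forces $i=j$.

Fix $w\in\Pi$ with $|w|<\delta/2$. For $|\tau|<\delta/2$ we have $|w+\tau\nu|<\delta$, so $y_\infty+w+\tau\nu\in N$, and $\tau\mapsto G(y_\infty+w+\tau\nu)$ is analytic on $(-\delta/2,\delta/2)$. Since
\[
y_\infty+w+\tau_j\nu=y_0+w_j'+(w-u_j),\qquad |w-u_j|<\delta,
\]
this function vanishes at every $\tau_j$ by \eqref{eq:discs}. The $\tau_j$ are distinct and tend to $0$, so it vanishes identically by (I). Hence $G=0$ on the open set $\{y_\infty+w+\tau\nu:|w|<\delta/2,\ |\tau|<\delta/2\}$, which contradicts Step~3. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}(1). \qed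

\begin{thebibliography}{9}

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{Jov}
Bozidar Jovanovic, \emph{Symmetries and Integrability}, arXiv:0812.4398 (2008).

\end{thebibliography}
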